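# The largest $r$-clique spectral radius of a graph that misses a tree

## Theorem 1: a clique or a thin join

**Theorem 1.** Fix $k\ge 2$ and an integer $r\ge 2$. For all sufficiently large $n$, the following statements hold.

(i) For trees of even order $t=2k+2$,
$$
\Lambda_r(n,2k+2)=
\begin{cases}
\rho_r(S_{n,k}),&2\le r\le k+1,\\
\rho_r(K_{2k+1})=\binom{2k}{r-1},&k+2\le r\le 2k+1.
\end{cases}
$$
In the first range $S_{n,k}$ is the unique extremal graph. In the second range every extremal admissible graph contains $K_{2k+1}$ as a component.

(ii) For trees of odd order $t=2k+3$,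
$$
\Lambda_r(n,2k+3)=
\begin{cases}
\rho_r(S_{n,k}^{+}),&2\le r\le k+1,\\
\rho_r(K_{2k+2})=\binom{2k+1}{r-1},&k+2\le r\le 2k+2.
\end{cases}
$$
In the first range $S_{n,k}^{+}$ is the unique extremal graph. In the second range every extremal admissible graph contains $K_{2k+2}$ as a component.

In the second ranges the statements hold for every $n\ge t-1$.

Let us unpack this. All graphs are finite, simple and undirected. For a graph $G$ on the vertex set $[n]$, let $\mathcal C_r(G)$ be the set of its $r$-cliques, that is, of the vertex sets of copies of $K_r$. The $r$-clique spectral radius is the spectral radius of the $r$-clique tensor of $G$. We use only its variational formula, which we take as the definition.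

**Definition.** With $x^K:=\prod_{v\in K}x_v$,
$$
\rho_r(G)=\max\Big\{\,r\sum_{K\in\mathcal C_r(G)}x^K\;:\;x\in\mathbb R^n_{\ge0},\ \sum_{i=1}^n x_i^r=1\Big\}.
$$
A *maximum vector* of $G$ is a feasible $x$ that attains the maximum; it exists by compactness.

For $r=2$ the expression is $x^{\mathsf T}Ax$ with $A$ the adjacency matrix, so $\rho_2$ is the usual spectral radius. If $G$ has exactly one $r$-clique, the arithmetic-geometric mean inequality for the numbers $x_v^r$, $v\in K$, gives $x^K\le \frac1r$, with equality for $x_v=r^{-1/r}$ on $K$; so $\rho_r(G)=1$. Adding edges or vertices never decreases $\rho_r$.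

"$G$ contains $T$" means that $G$ has a subgraph isomorphic to $T$, not necessarily induced; otherwise $G$ is $T$-free.

**Definition.** Let $\mathcal T_t$ be the family of all trees on $t$ vertices. A graph is *admissible* (for $t$) if it misses at least one member of $\mathcal T_t$. For $2\le r\le t-1$,
$$\Lambda_r(n,t)=\max\{\rho_r(G):|V(G)|=n,\ G\text{ admissible}\},$$
and an admissible $n$-vertex graph attaining this maximum is *extremal*.

Mind the quantifier: one missing tree is enough, and we do not get to choose which one is missing. For example, with $t=4$ the trees are the path $P_4$ and the star $K_{1,3}$; the cycle $C_5$ is admissible because it misses $K_{1,3}$, although it contains $P_4$.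

Finally, $S_{n,k}=K_k\vee\overline{K_{n-k}}$ is a clique on $k$ vertices (the *core*) completely joined to an independent set of $n-k$ vertices, and $S^+_{n,k}$ is $S_{n,k}$ with one edge added inside the independent set.

The problem is taken from XiaoJun Zhao and YueJian Peng, "Exact Clique Counts in Graphs with a Forbidden Tree", arXiv:2608.25746 (2026), where Theorem 1 is to be proved or disproved. Two known results are quoted with it. The first, due to Cioabă, Desai and Tait, is the case $r=2$: for fixed $k\ge2$ and large $n$, $\Lambda_2(n,2k+2)=\rho(S_{n,k})$ and $\Lambda_2(n,2k+3)=\rho(S^+_{n,k})$, each with a unique extremal graph. The second says that if $d=t-r\ge2$ and $t\ge d^2-d+3$, then $\Lambda_r(n,t)=\binom{t-2}{r-1}$ for every $n\ge t-1$, every extremal admissible graph having $K_{t-1}$ as a component, and that the same formula holds for $r=t-1$. The proof below treats all $r$ at once and uses neither.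

Throughout, $R:=r-1$; $\binom ab=0$ if $a<b$; $e_j(x|_Y)$ is the $j$-th elementary symmetric polynomial of the numbers $x_v$, $v\in Y$, with $e_0=1$; $d_r(u)$ is the number of $r$-cliques containing $u$; $N[u]=N(u)\cup\{u\}$. Theorem 1 splits as follows.

**Theorem A.** Let $r\ge2$, let $T$ be any tree on $t$ vertices, $2\le t\le 2r-1$, and let $G$ be $T$-free. Then $d_r(u)\le\binom{t-2}{r-1}$ for every vertex $u$. If $t\ge r+1$, equality at $u$ forces $\deg u=t-2$ and $G[N[u]]\cong K_{t-1}$.

**Theorem B (second range).** Let $2\le r\le t-1$ and $2r\ge t+1$. For every $n\ge t-1$, $\Lambda_r(n,t)=\binom{t-2}{r-1}$, and the extremal admissible graphs are exactly the admissible graphs having $K_{t-1}$ as a component.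

**Theorem C (first range).** Let $k\ge1$ and $2\le r\le k+1$. For all sufficiently large $n$, $S_{n,k}$ is the unique extremal admissible graph for $t=2k+2$, and $S^+_{n,k}$ is the unique extremal admissible graph for $t=2k+3$.

For $t=2k+2$ the condition $2r\ge t+1$ reads $2r\ge 2k+3$, and for $t=2k+3$ it reads $2r\ge 2k+4$. Both mean $r\ge k+2$. So Theorems B and C together give Theorem 1.

## The two competitors and why the switch happens at $r=k+2$

**The clique.** For $m\ge r$, *Maclaurin's inequality* (for nonnegative numbers $x_1,\dots,x_m$, $e_j(x)\le\binom mj\big(\frac1m\sum x_i\big)^j$) and the power mean inequality give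
$$r\,e_r(x)\le r\binom mr\Big(\frac1m\sum x_i\Big)^r\le r\binom mr\frac1m\sum x_i^r=\binom{m-1}{r-1},$$
with equality for constant $x$. So $\rho_r(K_m)=\binom{m-1}{r-1}$, a number that does not depend on $n$. The graph $K_{t-1}$ plus $n-t+1$ isolated vertices has no component with $t$ vertices, so it misses every tree in $\mathcal T_t$.

**The thin join.** The graphs $S_{n,k}$ for $t=2k+2$ and $S_{n,k}^+$ for $t=2k+3$ miss the path $P_t$. Indeed $k$ vertices of a path cover at most $2k$ of its edges. The path $P_{2k+2}$ has $2k+1$ edges, while all edges of $S_{n,k}$ are covered by the core. The path $P_{2k+3}$ has $2k+2$ edges, so at least two are left uncovered by any $k$ vertices, while only one edge of $S^+_{n,k}$ is not covered by the core.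

If $R\le k$, test $S_{n,k}$ with weight $a$ on the core and $b$ elsewhere, and let $\alpha=ka^r$, so that $(n-k)b^r=1-\alpha$. The cliques with exactly one vertex outside the core give
$$r\binom kR a^R(n-k)b=r\binom kR k^{-R/r}\big(\alpha^R(1-\alpha)\big)^{1/r}(n-k)^{R/r}.$$
Since $\frac{d}{d\alpha}\alpha^R(1-\alpha)=\alpha^{R-1}(R-r\alpha)$, the best choice is $\alpha=R/r$, that is,
$$a=a_0:=\Big(\frac R{rk}\Big)^{1/r},\qquad b=(r(n-k))^{-1/r}.$$
Inserting this, with $r\cdot r^{-R/r}\cdot r^{-1/r}=1$, we get
$$\rho_r(S_{n,k})\ge C_0\,(n-k)^{R/r},\qquad C_0:=\binom kR\Big(\frac Rk\Big)^{R/r}. \tag{1}$$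

So in the range $r\le k+1$ the join grows like a power of $n$ and beats the clique. If $r\ge k+2$, the largest clique of $S_{n,k}$ has $k+1<r$ vertices and $\rho_r(S_{n,k})=0$; and $S^+_{n,k}$ has an $r$-clique only for $r=k+2$, and then exactly one, so $\rho_r\le 1$. This is where the switch comes from. What has to be proved is that no other admissible graph does better.

## Trees on four and five vertices by hand

**Four vertices** ($k=1$, $t=4$). If $G$ is $K_{1,3}$-free, all degrees are at most $2$. If $G$ is $P_4$-free, each component is a star, a triangle or a single vertex: a vertex attached to a triangle gives a $P_4$, a cycle of length at least $4$ contains a $P_4$, and a tree without $P_4$ is a star or a single vertex.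

For $r=3$, in both cases every vertex lies in at most one triangle. This is $\binom{t-2}{r-1}=\binom22=1$, as Theorem A says.

For $r=2$, in the first case $\rho_2\le2$, and in the second $\rho_2\le\max(2,\sqrt{n-1})$. So for $n\ge6$ the star $K_{1,n-1}=S_{n,1}$ is the unique extremal graph. For $n=5$ the star $K_{1,4}$ and $K_3$ with two isolated vertices both have $\rho_2=2$, so the words "sufficiently large" in Theorem C cannot be dropped.

**Five vertices, $r=3$.** Here $t=5=2r-1$ and Theorem A claims that every vertex lies in at most $\binom32=3$ triangles. The triangles at $u$ are the edges of the link $G[N(u)]$.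

* $T=K_{1,4}$: then $\deg u\le3$, so there are at most $3$ triangles.
* $T=P_5$: two disjoint link edges $aa'$ and $bb'$ give the path $a\,a'\,u\,b\,b'$. So the link edges pairwise intersect and form a triangle or a star. A link star with centre $w$ and leaves $x_1,x_2,x_3$ gives the path $x_1\,u\,x_2\,w\,x_3$. So there are at most $3$ link edges.
* $T$ the remaining tree, a vertex $c$ with two leaf neighbours and a pendant path $c\,d\,e$: if the link has an edge and $\deg u\ge4$, put $c$ on $u$, put $de$ on the link edge and the two leaves on two further neighbours of $u$. So if $u$ is in a triangle then $\deg u\le3$, and there are at most $3$ triangles.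

Two patterns here will return: put a well-chosen vertex of $T$ on $u$ and look for the rest of $T$ in the link; and, once in a while, put a different vertex of $T$ on $u$ (in the path $x_1ux_2wx_3$ the vertex $u$ is not the middle).

## From $\rho_r$ to the cliques at one vertex: Theorem B from Theorem A

Let $\rho_r(G)>0$ and let $x$ be a maximum vector. Vary only the coordinates with $x_v>0$. The Lagrange condition says that for some $\mu$ and all $v$ with $x_v>0$,
$$\sum_{K\in\mathcal C_r(G),\,K\ni v}x^{K\setminus v}=\mu\,x_v^{r-1}. \tag{2}$$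
Multiply by $x_v$ and sum over $v$: the left side becomes $r\sum_Kx^K=\rho_r(G)$ and the right side $\mu$. So $\mu=\rho_r(G)$. Take $u$ with $x_u$ maximal. Then $\rho_r(G)x_u^{r-1}=\sum_{K\ni u}x^{K\setminus u}\le d_r(u)\,x_u^{r-1}$, so
$$\rho_r(G)\le d_r(u)\quad\text{for each } u \text{ at which a maximum vector is largest.} \tag{3}$$

**Proof of Theorem B, given Theorem A.** Note that $2r\ge t+1$ is the hypothesis $t\le 2r-1$ of Theorem A and $r\le t-1$ is $t\ge r+1$. A graph with a $K_{t-1}$ component has $\rho_r\ge\binom{t-2}{r-1}$, and $K_{t-1}$ plus isolated vertices is admissible, so $\Lambda_r(n,t)\ge\binom{t-2}{r-1}>0$ for $n\ge t-1$. Let $G$ be admissible, missing $T$, with $\rho_r(G)>0$. By (3) and Theorem A, $\rho_r(G)\le d_r(u)\le\binom{t-2}{r-1}$. This gives the value of $\Lambda_r(n,t)$, and shows that every admissible graph with a $K_{t-1}$ component is extremal.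

Conversely, let $\rho_r(G)=\binom{t-2}{r-1}$. Then $d_r(u)=\binom{t-2}{r-1}$, so $G[N[u]]\cong K_{t-1}$ by Theorem A. Suppose a vertex $a$ of this clique had a neighbour $y$ outside it. Then any tree $T'$ on $t$ vertices would embed: send a leaf of $T'$ to $y$, the neighbour of that leaf to $a$, and the other $t-2$ vertices to the other $t-2$ vertices of the clique. So $G$ would contain every tree in $\mathcal T_t$, contrary to admissibility. Hence the $K_{t-1}$ is a component. $\square$

The hypothesis $t\le2r-1$ in Theorem A is needed: for $t=2r$ the graph $S_{n,r-1}$ misses $P_{2r}$, but each core vertex lies in $n-r+1$ cliques of size $r$.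

## Theorem A: replacing the degree by a fractional cover of the link

We prove Theorem A by induction on $t$, for all $r$ with $2r-1\ge t$ simultaneously. The hypothesis reads $t\le2R+1$.

**Step 1: small degree and stars.** This step settles every vertex for which counting subsets of the neighbourhood is enough. Let $\deg u\le t-2$. Then $d_r(u)\le\binom{\deg u}{R}\le\binom{t-2}R$. If $t\ge r+1$, then $\binom{t-2}R>0$, so equality forces $\deg u=t-2$ and forces all $R$-subsets of $N(u)$ to be cliques. If $R\ge2$, every pair in $N(u)$ lies in an $R$-subset (as $R\le t-2$), so $G[N[u]]\cong K_{t-1}$. If $R=1$, then $r=2$ and $3\le t\le3$, so $\deg u=1$ and $G[N[u]]=K_2$.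

If $T$ is a star, in particular if $t\le3$, then a $T$-free graph has all degrees at most $t-2$. So from now on $T$ is not a star and $\deg u\ge t-1$. Then $t\ge4$, hence $r\ge3$ and $R\ge2$. We show that
$$d_r(u)=0\quad\text{or}\quad d_r(u)<\binom{t-2}R .$$
This gives the bound, and when $t\ge r+1$ it excludes equality, because then $\binom{t-2}R>0$.

**Step 2: the link misses a smaller tree.** This step makes the induction hypothesis available inside $N(u)$. Let $c$ be the second vertex of a longest path of $T$. As $T$ is not a star, this path has at least four vertices. The third vertex is a non-leaf neighbour of $c$; a second non-leaf neighbour off the path would allow a longer path. So $c$ has exactly one non-leaf neighbour and $\ell\ge1$ leaf neighbours. Let $T_0$ be $T$ minus $c$ and these $\ell$ leaves. It is a tree with $t_0=t-1-\ell$ vertices; it contains the third and fourth vertices of the path, so $2\le t_0\le t-2\le 2R-1$.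

The link $H'=G[N(u)]$ is $T_0$-free. Otherwise map $c\mapsto u$, keep the copy of $T_0$ in $N(u)$, and send the $\ell$ leaves to unused neighbours of $u$; there are $\deg u-t_0\ge t-1-t_0=\ell$ of them. This is a copy of $T$, a contradiction. By induction for $(t_0,R)$ in place of $(t,r)$, every vertex of $H'$ lies in at most
$$\binom{t_0-2}{R-1}\le\binom{t-4}{R-1}$$
$R$-cliques of $H'$. Let $\mathcal K$ be the set of all $R$-cliques of $H'$. Then $d_r(u)=|\mathcal K|$, and we may assume $\mathcal K\ne\emptyset$.

Now the natural next move is double counting: $R|\mathcal K|\le\deg u\cdot\binom{t-4}{R-1}$. Put $m=t-2$. If $m\ge R+1$, then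
$$\binom mR=\frac{m(m-1)}{R(m-R)}\binom{m-2}{R-1}, \tag{4}$$
so the count proves $|\mathcal K|<\binom mR$ only when $\deg u<\frac{m(m-1)}{m-R}$. For $t=2R+1$, that is $m=2R-1$, this threshold is $4R-2$. But nothing bounds $\deg u$: for $t=5$, $r=3$ the graph $S^+_{D+1,1}$ (a star with $D$ leaves and one extra edge) misses $P_5$, its centre has degree $D$, and double counting gives $|\mathcal K|\le D/2$ where the truth is $1$. The count pays for neighbours of $u$ that lie in no clique, and also for cliques that overlap heavily. A weighted count pays less.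

**Definition.** A *fractional cover* of $\mathcal K$ is a $\lambda\in\mathbb R_{\ge0}^{N(u)}$ with $\sum_{w\in K}\lambda_w\ge1$ for all $K\in\mathcal K$. Let $\tau^*$ be the minimum of $\sum_w\lambda_w$ over fractional covers. (The minimum exists: values above $1$ may be lowered to $1$, and $[0,1]^{N(u)}$ is compact.)

Examples: for $s$ disjoint cliques, $\tau^*=s$; if all cliques share a vertex, $\tau^*=1$; and $\lambda\equiv\frac1R$ is always a cover, so $\tau^*\le\deg(u)/R$. This last cover is the double count above.

**Step 3: the weighted count.** This step replaces $\deg(u)/R$ by $\tau^*$. For an optimal $\lambda$,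
$$|\mathcal K|\le\sum_{K\in\mathcal K}\sum_{w\in K}\lambda_w=\sum_w\lambda_w\,|\{K\in\mathcal K:K\ni w\}|\le\tau^*\binom{t-4}{R-1}. \tag{5}$$

**Step 4: a large $\tau^*$ means that the cliques are spread out.** This step shows that $\tau^*<\frac{4R-2}R$. Suppose $\tau^*\ge\frac{4R-2}R$. For $Z\subseteq N(u)$ let $g=\min_{K\in\mathcal K}|K\cap Z|$. If $g\ge1$, then $\lambda=\mathbf 1_Z/g$ is a fractional cover, so $|Z|/g\ge\tau^*\ge\frac{4R-2}R$, that is, $g\le\frac R{4R-2}|Z|$. If $g=0$, the same inequality is trivial. So:
$$\text{for every } Z\subseteq N(u)\text{ there is } K\in\mathcal K\text{ with } |K\cap Z|\le\frac R{4R-2}|Z|. \tag{6}$$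
In words: whatever set $Z$ of neighbours has been used up, some clique keeps a good part of itself outside $Z$. Such room should allow us to embed trees, and it does:

**Lemma 2.** Let $R\ge2$, let $u$ be a vertex of $G$, and let $\mathcal K\ne\emptyset$ be a family of $R$-cliques of $G[N(u)]$ satisfying (6). Then $G$ contains every tree on $2R+1$ vertices.

Since $t\le2R+1$, adding pendant vertices to $T$ gives a tree on $2R+1$ vertices that contains $T$. By Lemma 2, $T\subseteq G$, a contradiction. So $\tau^*<\frac{4R-2}R$.

**Step 5: arithmetic.** This step compares the count with the target. Since $\mathcal K\ne\emptyset$, (5) gives $\binom{t-4}{R-1}>0$, so $m=t-2\ge R+1$, and then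
$$|\mathcal K|<\frac{4R-2}R\binom{m-2}{R-1}.$$
Moreover
$$m(m-1)-(4R-2)(m-R)=(2R-m)(2R-m-1)\ge0,$$
because both sides expand to $m^2+m-4Rm+4R^2-2R$, and the right side is a product of two consecutive integers. Hence $\frac{4R-2}R\le\frac{m(m-1)}{R(m-R)}$, and (4) gives $|\mathcal K|<\binom mR=\binom{t-2}{r-1}$. This proves Theorem A, once Lemma 2 is proved. $\square$

The constant in (6) is not a matter of taste: at $m=2R-1$ the last comparison is an equality, so for $t=2r-1$ a larger threshold for $\tau^*$ would no longer give the bound by this count.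

## Packing a tree into spread-out cliques: proof of Lemma 2

To get used to (6), take $R=2$, where the ratio is $\frac13$ and the "cliques" are link edges. Three disjoint edges satisfy (6), since the average of $|K\cap Z|$ over the three is at most $|Z|/3$. Two disjoint edges do not: take $Z$ with one vertex from each. (The graph of two triangles sharing $u$ nevertheless contains all three trees on five vertices; (6) is a sufficient condition.)

Let $T$ be a tree on $2R+1$ vertices.

**Step 1: cut $T$ at a centroid.** This step breaks $T$ into pieces that each fit in one clique. Choose $c\in V(T)$ for which the largest component of $T-c$ is as small as possible. That component $C$ has at most half of the $2R+1$ vertices: otherwise let $c'$ be the neighbour of $c$ in $C$. The components of $T-c'$ are one with $2R+1-|C|<|C|$ vertices and others properly inside $C$, so $c'$ would be a better choice. So the components $C_1,\dots,C_p$ of $T-c$ have sizes $c_1\ge\dots\ge c_p$ with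
$$c_1\le R,\qquad \sum_i c_i=2R,\qquad\text{hence } p\ge2.$$
Except in one subcase of Step 7, we map $c\mapsto u$. Then all that is needed is to embed $C_1,\dots,C_p$ vertex-disjointly in $G[N(u)]$, since $u$ is adjacent to everything there. Note that any forest with $q$ vertices embeds in a clique with $q$ vertices.

**Step 2: only $C_1$ and $C_2$ matter.** This step shows that the components after the second can always be added, and also $C_2$ if it is small.

**Tail claim.** *Let $1\le m<p$, let $C_1,\dots,C_m$ be embedded disjointly in $G[N(u)]$, and suppose that $c_{m+1}\le\lceil R/2\rceil$ or $m\ge2$. Then $C_{m+1}$ can be embedded in $G[N(u)]$ disjointly from them.*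

Let $Z$ be the set of used vertices of $N(u)$. Then $|Z|\le2R-c_{m+1}\le2R-1$.

* If $c_{m+1}\le\lceil R/2\rceil$: by (6) some $K\in\mathcal K$ has $|K\cap Z|\le\frac{R(2R-1)}{4R-2}=\frac R2$. So $|K\setminus Z|\ge\lceil R/2\rceil$ and $C_{m+1}$ fits in the clique $K\setminus Z$.
* If $m\ge3$: then $c_{m+1}\le c_4\le\frac{2R}4=\frac R2$, and the previous case applies.
* If $m=2$: let $b=c_3\le\frac{2R}3$. As $|Z|\le2R-b$, (6) gives $K$ with $|K\setminus Z|\ge R-\frac{(2R-b)R}{4R-2}$. This exceeds $b-1$, since
$$(4R-2)\Big(R-\tfrac{(2R-b)R}{4R-2}-(b-1)\Big)=2R^2+2R-2-b(3R-2)\ge 2R-2+\tfrac{4R}3>0,$$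
where we used $b(3R-2)\le2R^2-\frac{4R}3$. So $|K\setminus Z|\ge b$ and $C_3$ fits.

Hence, once $C_1$ and $C_2$ are embedded in $G[N(u)]$ with $c\mapsto u$, all other components follow. If $c_2\le\lceil R/2\rceil$, put $C_1$ in any member of $\mathcal K$ (possible as $c_1\le R$) and apply the tail claim for $m=1,2,\dots$. So from now on
$$c_2\ge\lceil R/2\rceil+1\ge\tfrac R2+1. \tag{7}$$

**Step 3: two cliques that meet as little as possible.** This step places $C_1$ and $C_2$ when two cliques offer enough vertices. Let $i_0$ be the minimum of $|A\cap K|$ over all $A,K\in\mathcal K$; fix $A,K$ attaining it and put $S=A\cap K$. By (6) with $Z$ a member of $\mathcal K$,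
$$i_0\le\frac{R^2}{4R-2}\le\frac R2<R. \tag{8}$$
So $A\ne K$ and $|A\cup K|=2R-i_0$.

Suppose $c_1+c_2\le2R-i_0$. Put $C_2$ in $K$, using the $R-i_0$ vertices of $K\setminus A$ first and then $o=\max(0,\,c_2-(R-i_0))$ vertices of $S$. There remain $R-o$ vertices of $A$. If $o=0$ this is $R\ge c_1$; otherwise it is $2R-i_0-c_2\ge c_1$. So $C_1$ fits in the rest of $A$, and we are done.

For $R=2,3$ the bound (8) gives $i_0<1$, so $i_0=0$ and this case always applies. From $R=4$ on it can fail, and it fails exactly when $C_1$ and $C_2$ together are larger than $A\cup K$.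

**Step 4: a third clique with many new vertices.** This step supplies the missing room. Let
$$j:=c_1+c_2-(2R-i_0)\ge1.$$
As $c_1+c_2\le2R$, we have $1\le j\le i_0$. By (6) with $Z=A\cup K$ choose $L\in\mathcal K$ with $|L\cap(A\cup K)|\le\frac{(2R-i_0)R}{4R-2}$. Then
$$|L\setminus(A\cup K)|\ge2i_0-1\ge2j-1. \tag{9}$$
Indeed, using (8),
$$(4R-2)\Big(R-\tfrac{(2R-i_0)R}{4R-2}-(2i_0-1)\Big)=2R^2+2R-2-i_0(7R-4)$$
$$\ge\frac{(2R^2+2R-2)(4R-2)-R^2(7R-4)}{4R-2}=\frac{R^3+8R^2-12R+4}{4R-2}>0,$$
the last because $8R^2\ge16R>12R$.

**Step 5: splitting a component at one vertex.** This step says how a piece of $C_1$ or $C_2$ can be moved into $L$: the piece should hang on the rest by a single vertex. For $b\in\{1,2\}$ root $C_b$ at its neighbour of $c$. *For every integer $1\le h\le c_b-1$ there are $v\in C_b$ and a union $Q$ of vertex sets of child-subtrees of $v$ with $h\le|Q|\le2h-1$.* To see this, note that the root has $c_b-1\ge h$ proper descendants, and let $v$ be a lowest vertex with at least $h$ proper descendants. Each child of $v$ has at most $h-1$ proper descendants, so each child-subtree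 has at most $h$ vertices. Add child-subtrees one at a time until the total is at least $h$; before the last addition it was at most $h-1$, so it ends at most at $2h-1$.

All edges of $C_b$ that leave $Q$ go to $v$, and $v\notin Q$. For example, if $C_b$ is a star rooted at its centre, then $v$ is the centre and $Q$ is a set of $h$ leaves. The value $h=j$ is allowed for both $b$, since by (8) and (7) $j+1\le i_0+1\le\frac R2+1\le c_2\le c_1$.

The plan: send $v$ to a vertex of $L$ that also lies in the clique hosting the rest of the component, and send $Q$ to $L\setminus(A\cup K)$, where it fits by (9).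

**Step 6: $L$ meets $K\setminus A$ or $A\setminus K$.** Here the plan works with the vertex for $v$ taken outside $S$. Nothing so far distinguishes $A$ from $K$, so assume that there is $w\in(L\cap K)\setminus A$. Split $C_2$ with $h=j$. Map $v\mapsto w$, map $Q$ into $L\setminus(A\cup K)$, and map the rest of $C_2\setminus Q$ into $K\setminus\{w\}$, using $K\setminus A$ first. The vertex $w$ itself lies in $K\setminus A$. So altogether $c_2-|Q|$ vertices of $K$ are used, of which $o=\max(0,\,c_2-|Q|-(R-i_0))$ lie in $S$. Since
$$c_1+c_2-|Q|\le c_1+c_2-j=2R-i_0,$$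
at least $R-o\ge c_1$ vertices of $A$ remain, and $C_1$ goes there. The edges inside $Q\cup\{v\}$ are realised in $L$, those inside $C_2\setminus Q$ in $K$, those of $C_1$ in $A$.

**Step 7: $A,K,L$ pairwise meet in the same set $S$.** In the remaining case $L\cap K\subseteq A$ and $L\cap A\subseteq K$. Then $L\cap K\subseteq S$, and $|L\cap K|\ge i_0=|S|$ by the choice of $i_0$, so $L\cap K=S$. Likewise $L\cap A=S$. Also $|S|=i_0\ge j\ge1$.

*Case $c_2\le R-1$.* We repeat the plan with $v$ sent into $S$. Let $w\in S$ and split $C_1$ with $h=j$. Map $v\mapsto w$, $Q$ into $L\setminus(A\cup K)$, and the rest of $C_1\setminus Q$ into $K\setminus\{w\}$, using $K\setminus A$ first. Altogether $o=1+\max(0,\,c_1-|Q|-1-(R-i_0))=\max(1,\,c_1-|Q|-(R-i_0))$ vertices of $S$ are used. If $o=1$, then $R-o=R-1\ge c_2$. Otherwise $R-o=2R-i_0-(c_1-|Q|)\ge c_2$, because $c_1+c_2-|Q|\le2R-i_0$. So $C_2$ fits in the rest of $A$. The edges of $C_1$ lie in $L$ and $K$, as $w\in S\subseteq L\cap K$.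

*Case $c_2=R$.* Then $c_1=c_2=R$ and $p=2$, so only $C_1$ and $C_2$ exist.

Suppose first $i_0=1$, say $S=\{w\}$. Here $c\mapsto u$ may be impossible inside the three cliques: if $A\cup K\cup L$ induces no further edges, then a connected $R$-vertex subgraph of it must use $w$, because the three parts left after removing $w$ have only $R-1$ vertices each, and two disjoint subgraphs cannot both use $w$. So we do not put $c$ on $u$; instead $u$ and $w$ host the two neighbours of $c$. Let $b_1\in C_1$ and $b_2\in C_2$ be the neighbours of $c$. Map
$$b_1\mapsto u,\quad b_2\mapsto w,\quad C_1-b_1\text{ onto }A\setminus\{w\},\quad C_2-b_2\text{ onto }K\setminus\{w\},\quad c\mapsto\text{a vertex of }L\setminus\{w\}.$$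
The last set is nonempty as $R\ge2$. The $(R-1)$-cliques $A\setminus\{w\}$, $K\setminus\{w\}$, $L\setminus\{w\}$ are disjoint, and each is completely joined to $u$ and to $w$. The only neighbours of $c$ in $T$ are $b_1$ and $b_2$. So this is a copy of $T$.

Now suppose $i_0\ge2$, and map $c\mapsto u$. Both components must lend vertices to $L$. Split $C_1$ with $h=i_0-1$ (allowed, since $1\le i_0-1\le R-1$): this gives $v_1,Q_1$ with $i_0-1\le|Q_1|\le2i_0-3$. Split $C_2$ with $h=1$: this gives $v_2,Q_2$ with $|Q_2|=1$. Choose distinct $w_1,w_2\in S$.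

* Map $v_1\mapsto w_1$, and the other $R-|Q_1|-1\le R-i_0$ vertices of $C_1\setminus Q_1$ into $A\setminus S$, which has $R-i_0$ vertices.
* Map $v_2\mapsto w_2$, and the other $R-2$ vertices of $C_2\setminus Q_2$ onto $(K\setminus S)\cup(S\setminus\{w_1,w_2\})$, which has $(R-i_0)+(i_0-2)=R-2$ vertices.
* Map $Q_1\cup Q_2$, at most $2i_0-2$ vertices, into $L\setminus S=L\setminus(A\cup K)$, which has at least $2i_0-1$ vertices by (9).

The images are disjoint. The edges of $C_1\setminus Q_1$ lie in $A$, those of $C_2\setminus Q_2$ in $K$, those meeting $Q_1$ or $Q_2$ in $L$ (since $w_1,w_2\in S\subseteq L$), and those at $c$ are edges at $u$. So $T\subseteq G$ in all cases. $\square$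

This completes Theorem A, and with it Theorem B.

## Three restrictions on a graph that misses a tree on $2k+2$ or $2k+3$ vertices

We turn to Theorem C. Let $k\ge1$, $1\le R\le k$ and $t\in\{2k+2,2k+3\}$. Let $G^*_n$ be $S_{n,k}$ if $t=2k+2$ and $S^+_{n,k}$ if $t=2k+3$. We saw that $G_n^*$ is admissible. So it suffices to prove: *for $n$ large, every admissible $n$-vertex graph $G$ with $\rho_r(G)\ge\rho_r(G_n^*)$ is isomorphic to $G_n^*$.*

If this failed, there would be a sequence of counterexamples with $n\to\infty$. So we take an arbitrary sequence of admissible graphs $G$ with $n\to\infty$ and $\rho_r(G)\ge\rho_r(G_n^*)$, and show that $G\cong G_n^*$ for all large $n$ in it. The symbol $o(1)$ refers to this sequence and is uniform over vertices. Let $T$ be a tree on $t$ vertices missed by $G$; it may change with $G$, but the constants below depend only on $k,r,t$ and, where said, on $\eta$.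

**F1.** Every subgraph of $G$ has a vertex of degree at most $t-2$ in it. So every $Y\subseteq V(G)$ can be ordered so that each vertex has at most $t-2$ later neighbours in $Y$.

In a subgraph of minimum degree at least $t-1$, $T$ can be embedded vertex by vertex: each new vertex needs an unused neighbour of one placed vertex, and at most $t-2$ other vertices are in use. For the ordering, remove a vertex of smallest degree again and again.

**F2.** Any $k+1$ vertices have at most $2k+1$ common neighbours.

The smaller colour class of $T$ has at most $\lfloor t/2\rfloor=k+1$ vertices and the larger at most $t-1\le2k+2$. So $2k+2$ common neighbours would give $T\subseteq K_{k+1,2k+2}\subseteq G$.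

**F3.** Let $|P|=k$, let $W$ be the set of common neighbours of $P$, and let $|W|\ge t$. If $t=2k+2$, then $G[W]$ has no edge. If $t=2k+3$, then $G[W]$ has at most one edge.

*Proof.* We use one observation: *if $I\subseteq V(T)$ is independent, $|I|\le k$, and the edges of $T-I$ form a graph isomorphic to a subgraph of $G[W]$, then $T\subseteq G$.* Send $I$ into $P$, the ends of the remaining edges to the given subgraph, and all other vertices to unused vertices of $W$; there is room since $|W|\ge t$, and $P$ is completely joined to $W$.

Let $X,Y$ be the colour classes of $T$ with $|X|\le|Y|$. If $|X|\le k$, then $I=X$ leaves no edges and $T\subseteq G$, a contradiction. So $|X|=k+1$.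

*Let $t=2k+2$.* Then $|X|=|Y|=k+1$, and we may assume that some leaf $v$ lies in $X$. The set $I=X\setminus\{v\}$ leaves exactly one edge. So $G[W]$ has no edge.

*Let $t=2k+3$.* Then $|Y|=k+2$ and $\sum_{x\in X}\deg x=2k+2$. If $X$ contains a leaf, the same argument shows that $G[W]$ has no edge. Otherwise all $x\in X$ have degree at least $2$, and as the degrees sum to $2|X|$, all are exactly $2$. We show that $G[W]$ contains neither $P_3$ nor $2K_2$ (two disjoint edges); then it has at most one edge.

For $P_3$: the set $I=X\setminus\{v\}$, for any $v\in X$, leaves exactly the two edges at $v$, which form a $P_3$.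

For $2K_2$: $\sum_{y\in Y}\deg y=2k+2>k+2=|Y|$, so some $z\in Y$ has degree at least $2$. Root $T$ at $z$. Each $x\in X$ has degree $2$, hence exactly one child $y(x)$, and $x\mapsto y(x)$ is a bijection $X\to Y\setminus\{z\}$. Let $x_1,x_2$ be two children of $z$. Let $X_1$ be the set of elements of $X\setminus\{x_1,x_2\}$ that lie below $x_1$ or $x_2$, and $X_2$ the set of the other elements of $X\setminus\{x_1,x_2\}$. Put
$$I=\{z\}\cup X_1\cup\{y(x):x\in X_2\},\qquad |I|=1+(|X|-2)=k.$$
The set $I$ is independent: no element of $X_1$ is a child of $z$, and $X_1$ and $\{y(x):x\in X_2\}$ lie in different branches at $z$. Which edges does $I$ cover? Both edges at each $x\in X_1$. For $x\in X_2$, the edge to $y(x)$; and the edge to its parent, which is $z$ or some $y(x')$ with $x'$ in the same branch, so $x'\in X_2$. Also $zx_1$ and $zx_2$. The edges $x_1y(x_1)$ and $x_2y(x_2)$ are not covered. So exactly a $2K_2$ remains. $\square$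

For a small case take $k=1$ and $T=P_5$, with vertices $y_1,x_1,z,x_2,y_2$ in order. Then $I=\{z\}$ leaves $2K_2$, and $I=\{x_1\}$ leaves the path $z\,x_2\,y_2$.

## Locating the core from the weights of a maximum vector

By (1) and monotonicity, $\rho_r(G)\ge\rho_r(G_n^*)\ge C_0(n-k)^{R/r}$. A first attempt at an upper bound is to order $V(G)$ as in F1. A clique is determined by its first vertex $s$ and a set of later neighbours of $s$, so at most $2^{t-2}\le 2^t$ cliques have the same first vertex, and $x^K\le x_s$. With Hölder's inequality $\sum_vx_v\le n^{1-1/r}=n^{R/r}$,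
$$\rho_r(G)\le r\sum_s2^tx_s\le r2^tn^{R/r}.$$
The power of $n$ is right, but the constant is wrong and no structure is visible. The loss is in $x^K\le x_s$: it discards the other $r-1$ weights. In $S_{n,k}$ these are the weights of core vertices, which stay bounded away from $0$. So we separate heavy vertices from light ones and use the crude bound only for cliques with two light vertices.

**Step 1: only cliques with one light vertex count.** Let $x$ be a maximum vector of $G$, $\eta\in(0,1)$, and $L=\{v:x_v\ge\eta\}$. Since $\sum x_v^r=1$, $|L|\le\eta^{-r}$. By F2 at most $\binom{|L|}{k+1}(2k+1)$ vertices outside $L$ have at least $k+1$ neighbours in $L$. Put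
$$V'=\{v\notin L:|N(v)\cap L|\le k\},\qquad \varphi(v)=e_R(x|_{N(v)\cap L}).$$
With the ordering from F1, we bound $\sum_{K\in\mathcal C_r(G)}x^K$ by type.

* Cliques inside $L$ contribute at most $|L|^r$.
* Cliques with exactly one vertex $v$ outside $L$: for $v\in V'$ they contribute at most $x_v\varphi(v)$. Those with $v\notin V'$ contribute together at most $\binom{|L|}{k+1}(2k+1)\binom{|L|}R$.
* Cliques with at least two vertices outside $L$: those with first vertex in $L$ contribute at most $2^t|L|$. Those with first vertex $s\notin L$ contain another vertex of weight less than $\eta$, so $x^K\le\eta x_s$, and they contribute at most $2^t\eta\sum_sx_s\le2^t\eta n^{R/r}$.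

Hence, with $C_\eta$ depending only on $\eta,k,r,t$,
$$\frac{\rho_r(G)}r\le\sum_{v\in V'}x_v\varphi(v)+2^t\eta\,n^{R/r}+C_\eta. \tag{10}$$
Let now $\eta=\eta_n\to0$ so slowly that $C_{\eta_n}=o(n^{R/r})$. Then the last two terms are $o(n^{R/r})$.

**Step 2: how the mass is shared.** This step shows that the heavy vertices carry mass close to $R/r$. Let $\alpha=\sum_{v\in L}x_v^r$. For $v\in V'$ pad $x|_{N(v)\cap L}$ with zeros to $k$ numbers. By Maclaurin's inequality and the power mean inequality,
$$\varphi(v)\le\binom kR\Big(\frac1k\sum_{w\in N(v)\cap L}x_w\Big)^R\le\binom kR\Big(\frac1k\sum_{w\in N(v)\cap L}x_w^r\Big)^{R/r}\le\binom kR\Big(\frac\alpha k\Big)^{R/r}. \tag{11}$$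
By Hölder, $\sum_{v\in V'}x_v\le(1-\alpha)^{1/r}n^{R/r}$. With (10),
$$\rho_r(G)\le r\binom kRk^{-R/r}\big(\alpha^R(1-\alpha)\big)^{1/r}n^{R/r}+o(n^{R/r}). \tag{12}$$
The coefficient is the function of $\alpha$ that we met before (1): it is continuous on $[0,1]$ and has its unique maximum, $C_0$, at $\alpha=R/r$. As $\rho_r(G)\ge(C_0-o(1))n^{R/r}$, it follows that $\alpha=R/r+o(1)$.

Let $\Phi_0=\binom kRa_0^R=\binom kR\big(\frac R{rk}\big)^{R/r}$, so $C_0/r=\Phi_0r^{-1/r}$. From (11), Hölder and (10),
$$\varphi(v)\le\Phi_0+o(1)\ (v\in V'),\quad\sum_{V'}x_v\le(r^{-1/r}+o(1))n^{R/r},\quad\sum_{V'}x_v\varphi(v)\ge(\Phi_0r^{-1/r}-o(1))n^{R/r}. \tag{13}$$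

**Step 3: one light vertex sees the core.** This step finds $k$ vertices of weight close to $a_0$ and shows that all other weights are small. By the last two estimates in (13), the average of $\varphi$ over $V'$ with weights $x_v$ is at least $\Phi_0-o(1)$, so some $v^*\in V'$ has $\varphi(v^*)\ge\Phi_0-o(1)$. Let $P=N(v^*)\cap L$, so $|P|\le k$. Pad $x|_P$ with zeros to a vector in $[0,1]^k$, and let $z$ be any limit point of these vectors. Then $\sum z_i^r\le R/r$ and $e_R(z)\ge\Phi_0$, so
$$\Phi_0\le e_R(z)\le\binom kR\Big(\frac1k\sum z_i\Big)^R\le\binom kR\Big(\frac1k\sum z_i^r\Big)^{R/r}\le\binom kR\Big(\frac R{rk}\Big)^{R/r}=\Phi_0 .$$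
Equality in the power mean inequality, whose exponent is $r>1$, makes all $z_i$ equal. Equality in the last step gives $\sum z_i^r=R/r$. So $z=(a_0,\dots,a_0)$ is the only limit point, and by compactness the padded vectors converge to it. As $a_0>0$, for large $n$ no coordinate is a padding zero. So
$$|P|=k,\qquad x_p=a_0+o(1)\quad(p\in P).$$
Moreover $\sum_{L\setminus P}x_v^r=\alpha-\sum_Px_p^r=\frac Rr-ka_0^r+o(1)=o(1)$, and $x_v<\eta_n=o(1)$ for $v\notin L$. Therefore
$$M:=\max_{v\notin P}x_v=o(1). \tag{14}$$

**Step 4: $P$ has many common neighbours.** This step makes F3 applicable. Let $W$ be the set of common neighbours of $P$ and $U=V(G)\setminus(P\cup W)$. Let $v\in V'\setminus W$. Then $|N(v)\cap P|\le k-1$ and $|N(v)\cap L|\le k$. The terms of $\varphi(v)$ whose $R$-set lies in $P$ sum to at most $\binom{k-1}R(a_0+o(1))^R$. Each of the at most $2^k$ other terms has a factor $x_w$ with $w\in L\setminus P$, so it is at most $M$. Since $\binom kR-\binom{k-1}R=\binom{k-1}{R-1}$,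
$$\varphi(v)\le\binom{k-1}Ra_0^R+o(1)=\Phi_0-c+o(1),\qquad c:=\binom{k-1}{R-1}a_0^R>0.$$
With (13),
$$(\Phi_0r^{-1/r}-o(1))n^{R/r}\le\sum_{V'}x_v\varphi(v)\le(\Phi_0+o(1))\sum_{V'}x_v-c\sum_{V'\setminus W}x_v\le(\Phi_0r^{-1/r}+o(1))n^{R/r}-c\sum_{V'\setminus W}x_v .$$
So $\sum_{V'\setminus W}x_v=o(n^{R/r})$. The first two inequalities without the $c$-term give $\sum_{V'}x_v\ge(r^{-1/r}-o(1))n^{R/r}$, hence
$$\sum_{V'\cap W}x_v\ge(r^{-1/r}-o(1))n^{R/r}.$$
As $x_v\le1$, $|W|\to\infty$. For large $n$, $|W|\ge t$ and F3 applies to $P$ and $W$.

## Comparison with $G_n^*$ clique by clique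

**Step 5: a copy of $G_n^*$ on the same vertex set.** This step shows that replacing $G$ by the join costs nothing, and gains as soon as a vertex of $U$ has positive weight. Let $H\cong G_n^*$ be the graph on $V(G)$ with core $P$ and, if $t=2k+3$, with extra edge $f=w_1w_2$, where $f$ is the edge of $G[W]$ if there is one, and an arbitrary pair in $W$ otherwise. We estimate $\sum_{K\in\mathcal C_r(G)}x^K$; the three types below exhaust all $K$.

* *$K\subseteq P\cup W$.* By F3, $|K\cap W|\le1$, or $t=2k+3$, $K\cap W=\{w_1,w_2\}$ and $f\in E(G)$. All such $K$ are cliques of $H$ contained in $P\cup W$.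
* *$K=\{v\}\cup J$ with $v\in U$, $J\subseteq P$.* Some $p\in P$ is not adjacent to $v$, so for given $v$ these contribute at most
$$x_ve_R(x|_{P\setminus p})=x_v\big(e_R(x|_P)-x_pe_{R-1}(x|_{P\setminus p})\big)\le x_v\big(e_R(x|_P)-c_1\big),\qquad c_1:=\frac c2,$$
for $n$ large, because $x_pe_{R-1}(x|_{P\setminus p})=c+o(1)$. In $H$ the cliques of this type at $v$ contribute exactly $x_ve_R(x|_P)$.
* *$K\cap U\ne\emptyset$ and $|K\setminus P|\ge2$.* Order $U$ as in F1 and let $s$ be the first vertex of $K\cap U$. It has at most $t-2$ later neighbours in $U$. Its neighbours in $W$ are common neighbours of the $k+1$ vertices $P\cup\{s\}$, so by F2 there are at most $2k+1$. So at most $C=2^{(t-2)+(2k+1)+k}$ cliques have the same $s$. Each contains a vertex other than $s$ outside $P$, so $x^K\le Mx_s$. Together they contribute at most $CM\sum_Ux_s=o(1)\sum_Ux_s$, by (14).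

Adding up,
$$\rho_r(G)\le r\sum_{K\in\mathcal C_r(H)}x^K-r(c_1-o(1))\sum_{v\in U}x_v\le\rho_r(H)-r(c_1-o(1))\sum_{v\in U}x_v. \tag{15}$$
Since $\rho_r(G)\ge\rho_r(G_n^*)=\rho_r(H)$, for $n$ large $\sum_Ux_v=0$ and all inequalities in (15) are equalities. In particular $x$ is a maximum vector of $H$, and
$$\sum_{K\in\mathcal C_r(G)}x^K=\sum_{K\in\mathcal C_r(H)}x^K. \tag{16}$$

**Step 6: maximum vectors of $H$ are positive.** This step turns $\sum_Ux_v=0$ into $U=\emptyset$. Let $y$ be a maximum vector of $H$ with support $Y$. Suppose $v\notin Y$ and some $r$-clique $K\ni v$ of $H$ has $K\setminus v\subseteq Y$. The vector $(y+\varepsilon\mathbf 1_v)/(1+\varepsilon^r)^{1/r}$ is feasible and its value is at least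
$$\frac{\rho_r(H)+r\varepsilon\,y^{K\setminus v}}{1+\varepsilon^r}>\rho_r(H)\quad\text{for small }\varepsilon>0,$$
since $r\ge2$. This is a contradiction, so no such $v,K$ exist: *if an $r$-clique of $H$ has all vertices but one in $Y$, the last one is in $Y$ too.*

As $\rho_r(H)>0$, $Y$ contains an $r$-clique $K_0$ of $H$. Outside $P$ the graph $H$ has at most one edge, so $|K_0\cap P|\ge r-2$. If $|K_0\cap P|=r-2$, then $K_0=\{w_1,w_2\}\cup P_0$ with $P_0\subseteq P$. As $r-2\le k-1$, there is $p\in P\setminus P_0$, and the clique $\{p,w_1\}\cup P_0$ shows that $p\in Y$. So in all cases $Y$ contains $R$ vertices of $P$. These together with any further vertex of $H$ form an $r$-clique, so $Y=V(H)$.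

**Step 7: $G=H$.** By Steps 5 and 6, $x$ is positive, so $U=\emptyset$ and $V(G)=P\cup W$. By F3 and the choice of $f$, $G\subseteq H$, so $\mathcal C_r(G)\subseteq\mathcal C_r(H)$. By (16) and $x>0$, $\mathcal C_r(G)=\mathcal C_r(H)$. It remains to see that every edge of $H$ lies in an $r$-clique of $H$:

* an edge $pq$ inside $P$ extends inside $P\cup\{w\}$, $w\notin P$, which is a clique with $k+1\ge r$ vertices;
* an edge $pw$ with $p\in P$, $w\notin P$ extends by $r-2\le k-1$ further vertices of $P$;
* the edge $f$ extends by $r-2\le k$ vertices of $P$.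

These $r$-cliques are cliques of $G$, so every edge of $H$ is an edge of $G$. Hence $G=H\cong G_n^*$. This proves Theorem C, and with Theorem B it proves Theorem 1. $\square$

## Growth of $\Lambda_r(n,t)$ on either side of $2r=t+1$, and clique counts

**Supplement 1.** Let $2\le r\le t-1$. Then $\Lambda_r(n,t)=\binom{t-2}{r-1}$ for all $n\ge t-1$ if and only if $2r\ge t+1$. If $2r\le t$ and $k=\lfloor(t-2)/2\rfloor$, then $\Lambda_r(n,t)=(C_0+o(1))\,n^{(r-1)/r}$ with $C_0=\binom k{r-1}\big(\frac{r-1}k\big)^{(r-1)/r}$.

*Proof.* "If" is Theorem B. Let $2r\le t$. Then $t\ge4$ and $k\ge r-1\ge1$, so $t\in\{2k+2,2k+3\}$ and $2\le r\le k+1$. The graph $G_n^*\supseteq S_{n,k}$ is admissible, so by (1) $\Lambda_r(n,t)\ge C_0(n-k)^{(r-1)/r}\to\infty$, and the formula $\binom{t-2}{r-1}$ fails for large $n$. Extremal graphs satisfy $\rho_r(G)\ge\rho_r(G_n^*)$, so (12) applies to them; its coefficient is at most $C_0$, which gives $\Lambda_r(n,t)\le(C_0+o(1))n^{(r-1)/r}$. $\square$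

**Supplement 2.** Let $T$ be a tree on $t$ vertices, $2\le t\le2r-1$. Every $n$-vertex $T$-free graph has $\rho_r\le\binom{t-2}{r-1}$ and at most
$$\frac nr\binom{t-2}{r-1}=\frac n{t-1}\binom{t-1}r$$
$r$-cliques. The latter bound is attained if $(t-1)\mid n$.

*Proof.* If $\rho_r(G)>0$, then $\rho_r(G)\le\max_ud_r(u)$ by (3), and Theorem A applies; if $\rho_r(G)=0$ there is nothing to show. For the count, $r|\mathcal C_r(G)|=\sum_ud_r(u)\le n\binom{t-2}{r-1}$ by Theorem A. If $(t-1)\mid n$, the disjoint union of $\frac n{t-1}$ copies of $K_{t-1}$ is $T$-free and has $\frac n{t-1}\binom{t-1}r$ cliques of size $r$. $\square$
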